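# Half a turn around a hexagon: from $\mathbb P^1$-invariance to $\mathbb P^n$-invariance

## 1. Six vectors in $\mathbb Z^2$ and the charts they index

Let $M=\mathbb Z^2$ and choose a basis $v_0,v_1$. Define $v_i$ for $i\in\mathbb Z/6$ by $v_{i+1}=v_i-v_{i-1}$. Explicitly
$$v_2=v_1-v_0,\quad v_3=-v_0,\quad v_4=-v_1,\quad v_5=v_0-v_1,$$
and the next two terms are $v_5-v_4=v_0$ and $v_0-v_5=v_1$, so the indexing by $\mathbb Z/6$ is consistent. Think of the corners of a hexagon. Two relations will be used all the time:
$$v_{i-1}+v_{i+1}=v_i,\qquad v_{i+3}=-v_i. \tag{1}$$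
Both $\{v_i,v_{i+1}\}$ and $\{v_{i-1},v_{i+1}\}$ are bases of $M$ for every $i$. The first is clear by induction from the recursion, and the second follows from the first because $v_{i-1}=v_i-v_{i+1}$.

For a submonoid $P\subset M$ let $U_P=\operatorname{Spec}\mathbb Z[P]$. An inclusion $P\subset P'$ gives a ring map $\mathbb Z[P]\to\mathbb Z[P']$ and so a morphism $U_{P'}\to U_P$. Let $V(P)=\{j\in\mathbb Z/6: v_j\in P\}$. We use the following monoids:

- $0$, with $V=\emptyset$ and $U_0=\operatorname{Spec}\mathbb Z$;
- $R_i=\mathbb Nv_i$, with $V=\{i\}$ and $U\cong\mathbb A^1$;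
- $Q_i=\mathbb Nv_i+\mathbb Nv_{i+1}$, with $V=\{i,i+1\}$ and $U\cong\mathbb A^2$;
- $K_i=\mathbb Nv_{i-1}+\mathbb Nv_{i+1}$, with $V=\{i-1,i,i+1\}$ and $U\cong\mathbb A^2$;
- $L_i=\mathbb Zv_{i+1}$, with $V=\{i-2,i+1\}$ and $U\cong\mathbb G_m$;
- $H_i=\mathbb Nv_i+\mathbb Zv_{i+1}=\mathbb Nv_{i-1}+\mathbb Zv_{i+1}$, with $V=\{i-2,i-1,i,i+1\}$ and $U\cong\mathbb A^1\times\mathbb G_m$;
- $M$, with $V=\mathbb Z/6$ and $U\cong\mathbb G_m^2$.

The two descriptions of $H_i$ agree because $v_i=v_{i-1}+v_{i+1}$. Let us check the sets $V$. In coordinates with respect to $(v_i,v_{i+1})$,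
$$v_i=(1,0),\ v_{i+1}=(0,1),\ v_{i+2}=(-1,1),\ v_{i+3}=(-1,0),\ v_{i+4}=(0,-1),\ v_{i+5}=(1,-1).$$
The monoid $R_i$ consists of the $(n,0)$ with $n\ge0$, $Q_i$ of the vectors with both coordinates $\ge0$, $H_i$ of those with first coordinate $\ge0$, and $L_i$ of those with first coordinate $0$. Reading off gives the lists, since $i+4=i-2$ and $i+5=i-1$. For $K_i$ use the basis $(v_{i-1},v_{i+1})$: the vectors $v_{i-1},v_i,v_{i+1}$ are $(1,0),(1,1),(0,1)$, and the other three are their negatives.

Each monoid in the list is generated by the vectors $v_j$ that it contains. Hence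
$$P\subset P'\iff V(P)\subset V(P'). \tag{2}$$
Let $\mathcal P$ be the finite poset of these monoids under inclusion. By (2) it is a poset of subsets of $\mathbb Z/6$: the empty set, the singletons, two, three or four consecutive elements, two opposite elements, and everything. Note that $L_i=L_{i+3}$.

Two familiar surfaces have all their charts in $\mathcal P$.

**Example ($\mathbb P^2$).** Put $v_0=x_1/x_0$ and $v_1=x_2/x_0$. The chart $D(x_0)$ is $U_{Q_0}$. On $D(x_1)$ the coordinates are $x_0/x_1=-v_0=v_3$ and $x_2/x_1=v_1-v_0=v_2$, so $D(x_1)=U_{Q_2}$. On $D(x_2)$ they are $x_0/x_2=v_4$ and $x_1/x_2=v_5$, so $D(x_2)=U_{Q_4}$. The overlap $D(x_0)\cap D(x_1)$ is $U_{\mathbb Zv_0+\mathbb Nv_1}=U_{H_2}$.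

**Example (blow-up of the origin of the plane).** Let
$$\mathrm{Bl}_0\mathbb A^2=\{((y_0,y_1),[s:t]) : y_0t=y_1s\}\subset\mathbb A^2\times\mathbb P^1.$$
Fix $i$ and let $y_0,y_1$ be the characters $v_i,v_{i+1}$, so that $\mathbb A^2=U_{Q_i}$. Then $y_1/y_0$ is $v_{i+1}-v_i=v_{i+2}$, and $y_0/y_1$ is $v_i-v_{i+1}=v_{i-1}$. Hence
$$\{s\neq0\}=\operatorname{Spec}\mathbb Z[y_0,y_1/y_0]=U_{K_{i+1}},\qquad \{t\ne0\}=\operatorname{Spec}\mathbb Z[y_1,y_0/y_1]=U_{K_i},$$
and the intersection is $U_{\mathbb Nv_i+\mathbb Zv_{i+2}}=U_{H_{i+1}}$. In particular $U_{K_i}\to U_{Q_i}$ is a blow-up chart and not an open immersion: the morphisms $U_{P'}\to U_P$ are not all restrictions to opens.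

Here is what this configuration is for. Suppose that $F$ is a sheaf, with values in a stable $\infty$-category, which does not distinguish $X$ from $X\times\mathbb P^1$. We shall prove that $F$ does not distinguish $X\times\mathbb A^2$ from $X\times\mathrm{Bl}_0\mathbb A^2$, and deduce that it does not distinguish $X$ from $X\times\mathbb P^n$ for any $n$. The main argument transports a "defect" half of the way around the hexagon.

## 2. Invariant sheaves, and two stable categories that turn out to be equal

**Conventions.** $\mathrm{Sch}$ is the category of quasi-compact quasi-separated schemes. For $S\in\mathrm{Sch}$, $\mathrm{Sm}/S$ is the category of smooth separated $S$-schemes of finite type, with the Nisnevich topology. Products of an $S$-scheme with a $\mathbb Z$-scheme are over $\mathbb Z$.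

We recall the facts about a stable $\infty$-category $\mathcal D$ that we use. It has a zero object and finite limits and colimits, and a square is cartesian if and only if it is cocartesian. Its homotopy category is additive, and a morphism is an equivalence if and only if its fibre, or its cofibre, is $0$.

**Definition (Zariski sheaf).** A functor $F\colon(\mathrm{Sm}/S)^{op}\to\mathcal D$ is a Zariski sheaf if $F(\emptyset)=0$ and $F(U\cup V)\simeq F(U)\times_{F(U\cap V)}F(V)$ for quasi-compact opens $U,V$ of an object of $\mathrm{Sm}/S$.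

**Definition (invariance).** $F$ is $\mathbb P^n$-invariant if $F(X)\to F(X\times\mathbb P^n)$ is an equivalence for all $X\in\mathrm{Sm}/S$.

**Example.** Let $F(X)=R\Gamma(X,\mathcal O)$. For $X=\operatorname{Spec}A$ affine, $F(X\times\mathbb P^1)$ is computed by the standard cover, and
$$0\to A\to A[u]\oplus A[u^{-1}]\to A[u,u^{-1}]\to0$$
is exact: every Laurent polynomial is a sum of a polynomial in $u$ and one in $u^{-1}$, uniquely up to constants. So $F(X)\simeq F(X\times\mathbb P^1)$ for $X$ affine, and for all $X$ by Lemma 1 below. Thus $F$ is $\mathbb P^1$-invariant. On the other hand $X\mapsto R\Gamma(X,\mathbb G_m)$ over a field $k$ is not, since $H^1(\mathbb P^1_k,\mathbb G_m)=\operatorname{Pic}(\mathbb P^1_k)=\mathbb Z$ while $\operatorname{Pic}(\operatorname{Spec}k)=0$.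

We check equivalences locally by means of the following lemma.

**Lemma 1.** Let $F$ be a Zariski sheaf, $f\colon Y'\to Y$ a morphism of $\mathrm{Sm}/S$, and $Y=U_1\cup\dots\cup U_m$ a cover by quasi-compact opens. For $\emptyset\ne I\subset\{1,\dots,m\}$ let $U_I=\bigcap_{k\in I}U_k$. If $F(U_I)\to F(f^{-1}U_I)$ is an equivalence for every such $I$, then $F(Y)\to F(Y')$ is an equivalence.

*Proof.* All schemes here are quasi-compact and quasi-separated, so finite intersections and preimages of quasi-compact opens are quasi-compact. We use induction on $m$; the case $m=1$ is trivial. Let $V=U_1\cup\dots\cup U_{m-1}$. The induction hypothesis applies to $V$ with its cover by the $U_k$, $k<m$, and to $V\cap U_m$ with its cover by the $U_k\cap U_m$, $k<m$. So $F$ takes $f$ to an equivalence over $V$, over $V\cap U_m$ and over $U_m$. Since $F(Y)=F(V)\times_{F(V\cap U_m)}F(U_m)$, and similarly for $Y'$, it does so over $Y$. $\square$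

**Theorem A.** Let $\mathcal D$ be a stable $\infty$-category. A $\mathbb P^1$-invariant Zariski sheaf $F\colon(\mathrm{Sm}/S)^{op}\to\mathcal D$ is $\mathbb P^n$-invariant for all $n\ge1$.

The question behind this concerns motivic categories. We recall the vocabulary.

**Definition ($\mathrm{Sm}$-premotivic $\infty$-category).** This is a functor $\mathcal C\colon\mathrm{Sch}^{op}\to\mathrm{CAlg}(\mathrm{Pr}^L)$, $S\mapsto\mathcal C(S)$, $f\mapsto f^*$, such that for every smooth $f$ the functor $f^*$ has a left adjoint $f_\sharp$ and the smooth base change and smooth projection formulas hold. A morphism $\phi\colon\mathcal C\to\mathcal D$ is a natural transformation for which the exchange maps $f_\sharp\phi\to\phi f_\sharp$ are equivalences for smooth $f$. It is an equivalence if each $\phi_S$ is an equivalence of symmetric monoidal $\infty$-categories.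

**Example.** Take $S\mapsto\mathrm{Shv}_{Nis}(\mathrm{Sm}/S)$ with the cartesian product. For $f\colon T\to S$ smooth, separated and of finite type, $f_\sharp$ sends the sheaf represented by $Y\to T$ to the one represented by the composite $Y\to T\to S$. On representables the projection formula $f_\sharp(Y\times_Tf^*W)\simeq f_\sharp Y\times_SW$ is the identity $Y\times_T(T\times_SW)=Y\times_SW$.

Let $\mathrm{Shv}_{Nis,\mathbb P^1}(\mathrm{Sm}/S)$ be the localization of the $\infty$-category of Nisnevich sheaves of spaces on $\mathrm{Sm}/S$ at all projections $X\times\mathbb P^1\to X$. Let $\mathrm{Shv}_{Nis,\mathbb P^\bullet}(\mathrm{Sm}/S)$ be its localization at all projections $X\times\mathbb P^n\to X$, $n\ge1$. Both give $\mathrm{Sm}$-premotivic $\infty$-categories, $\mathcal H^{\mathbb P^1}$ and $\mathcal H^{\mathbb P^\bullet}$, with pointed versions $\mathcal H^{\mathbb P^1}_*$ and $\mathcal H^{\mathbb P^\bullet}_*$. Inverting $S^1$ in the pointed versions gives $\mathcal{SH}^{\mathbb P^1}_{S^1}$ and $\mathcal{SH}^{\mathbb P^\bullet}_{S^1}$. The second localization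 inverts more maps, so there is a canonical localization morphism $\mathcal{SH}^{\mathbb P^1}_{S^1}\to\mathcal{SH}^{\mathbb P^\bullet}_{S^1}$ of $\mathrm{Sm}$-premotivic $\infty$-categories, which sends the suspension spectrum of $X\in\mathrm{Sm}/S$ to that of $X$. Whether these two theories are equivalent is a question from Binda, Park and Østvær, "Logarithmic motivic homotopy theory", arXiv:2303.02729 (2023). The answer is yes.

**Corollary.** The canonical morphism $\mathcal{SH}^{\mathbb P^1}_{S^1}\to\mathcal{SH}^{\mathbb P^\bullet}_{S^1}$ is an equivalence of $\mathrm{Sm}$-premotivic $\infty$-categories.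

**Theorem B.** Let $F$ be as in Theorem A and $X\in\mathrm{Sm}/S$.

1. For any vector bundle $E$ of constant rank $r\ge1$ on $X$, and any bundle $Y\to X$ of projective spaces, Grassmannians or full flags of $E$, the map $F(X)\to F(Y)$ is an equivalence.
2. If $F$ is a Nisnevich sheaf and $Z\subset X$ is a closed subscheme, smooth over $S$ and of codimension $\ge1$ everywhere, then $F(X)\to F(\mathrm{Bl}_ZX)$ is an equivalence. Hence $\mathrm{Bl}_ZX\to X$ becomes an equivalence in $\mathcal{SH}^{\mathbb P^1}_{S^1}(S)$.
3. $\mathbb P^1$ cannot be replaced by even-dimensional projective spaces: over $S=\operatorname{Spec}\mathbb R$ there is a Nisnevich sheaf of spectra that is $\mathbb P^{2m}$-invariant for all $m\ge1$ but not $\mathbb P^1$-invariant.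

From here to the end of Section 7, $F$ is a $\mathbb P^1$-invariant Zariski sheaf with values in a stable $\mathcal D$.

## 3. Fibring a blow-up of $\mathbb P^n$ over $\mathbb P^1$

Some surfaces need no work. Applying invariance twice gives $F(X)\simeq F(X\times\mathbb P^1\times\mathbb P^1)$. More generally, if $Y\to X\times\mathbb P^1$ is Zariski-locally on $X\times\mathbb P^1$ a projection with fibre $\mathbb P^1$, Lemma 1 gives $F(X)\simeq F(X\times\mathbb P^1)\simeq F(Y)$. One such surface lies over $\mathbb P^2$: the blow-up of a point $p$, fibred over $\mathbb P^1$ by the lines through $p$. So $\mathbb P^2$-invariance will follow if blowing up a point of $\mathbb P^2$ does not change $F$, and this is a question about $\mathbb A^2$: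

**Lemma 2.** The map $F(X\times\mathbb A^2)\to F(X\times\mathrm{Bl}_0\mathbb A^2)$ is an equivalence for every $X\in\mathrm{Sm}/S$.

The proof occupies Sections 4 to 7. We first show that the lemma suffices, for all $n$ at once.

**Proof that Lemma 2 implies Theorem A.** We use induction on $n$. The case $n=1$ is the hypothesis. Let $n\ge2$, assume that $F$ is $\mathbb P^{n-1}$-invariant, and put
$$B=\{([x_0:\dots:x_n],[s:t]) : x_0t=x_1s\}\subset\mathbb P^n\times\mathbb P^1,$$
with projections $b\colon B\to\mathbb P^n$ and $q\colon B\to\mathbb P^1$. The charts found below show that $B$ is smooth.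

**Step 1: $b$ does not change $F$.** The purpose is to show that $b^*\colon F(X\times\mathbb P^n)\to F(X\times B)$ is an equivalence. By Lemma 1 for the cover $\{X\times D(x_j)\}$ it suffices to work over $D_I=\bigcap_{j\in I}D(x_j)$ for each nonempty $I\subset\{0,\dots,n\}$. If $I$ contains $0$ or $1$, then $(x_0,x_1)$ has an invertible entry on $D_I$, the equation forces $[s:t]=[x_0:x_1]$, and $b$ is an isomorphism over $D_I$. Otherwise pick $j\in I$, so $j\ge2$, and put $y_0=x_0/x_j$, $y_1=x_1/x_j$. The remaining coordinates $x_k/x_j$ with $k\ge2$, $k\neq j$, are arbitrary when $k\notin I$ and invertible when $k\in I$. Hence $D_I\cong\mathbb A^2\times W$ with $W$ a product of copies of $\mathbb A^1$ and $\mathbb G_m$. The equation becomes $y_0t=y_1s$, so $b^{-1}(D_I)\cong\mathrm{Bl}_0\mathbb A^2\times W$ over $D_I$. Apply Lemma 2 to $X\times W$.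

**Step 2: $q$ does not change $F$.** The purpose is to show that $q^*\colon F(X\times\mathbb P^1)\to F(X\times B)$ is an equivalence. Over $\{s\ne0\}$ the equation reads $x_1=(t/s)x_0$. So $q^{-1}\{s\ne0\}\cong\{s\neq0\}\times\mathbb P^{n-1}$, with homogeneous coordinates $x_0,x_2,\dots,x_n$ on the second factor. Symmetrically over $\{t\ne0\}$, with coordinates $x_1,x_2,\dots,x_n$, and over the intersection by restriction. Over each of these opens the map is an equivalence by $\mathbb P^{n-1}$-invariance. Lemma 1 concludes.

**Step 3: comparison.** The composites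
$$F(X)\to F(X\times\mathbb P^1)\xrightarrow{q^*}F(X\times B)\qquad\text{and}\qquad F(X)\to F(X\times\mathbb P^n)\xrightarrow{b^*}F(X\times B)$$
are both the pullback along $X\times B\to X$, so they agree. The first is a composite of equivalences by $\mathbb P^1$-invariance and Step 2. In the second, $b^*$ is an equivalence by Step 1. Hence $F(X)\to F(X\times\mathbb P^n)$ is an equivalence. $\square$

## 4. The squares that $\mathbb P^1$-invariance provides, and one that it does not

Fix $X\in\mathrm{Sm}/S$ and set $\Phi(P)=F(X\times U_P)$ for $P\in\mathcal P$. Since $P\mapsto U_P$ and $F$ are both contravariant, $\Phi\colon\mathcal P\to\mathcal D$ is a covariant functor. We write $(P_0;P',P'';P_1)$ for a square with corner $P_0$, sides $P_0\subset P',P''$ and total $P_1\supset P',P''$.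

**Lemma 3.** For every $i\in\mathbb Z/6$, $\Phi$ sends the following squares to cocartesian (equivalently, cartesian) squares:

- (a) $(R_{i-1};\,K_i,\,Q_{i-2};\,H_i)$,
- (b) $(R_i;\,Q_i,\,K_{i-1};\,H_i)$,
- (c) $(L_i;\,H_i,\,H_{i+3};\,M)$,
- (d) $(0;\,R_{i+1},\,R_{i-2};\,L_i)$.

*Proof.* Let $P\in\mathcal P$ and $u\in M$ be such that the sum $P+\mathbb Zu$ is direct, and let $Y=X\times U_P$. The standard cover of $Y\times\mathbb P^1$ consists of $X\times U_{P+\mathbb Nu}$ and $X\times U_{P-\mathbb Nu}$, with intersection $X\times U_{P+\mathbb Zu}$. The sheaf condition and $F(Y)\simeq F(Y\times\mathbb P^1)$ say that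
$$F(X\times U_P)\simeq F(X\times U_{P+\mathbb Nu})\times_{F(X\times U_{P+\mathbb Zu})}F(X\times U_{P-\mathbb Nu}).$$
So when all four monoids lie in $\mathcal P$, the square $(P;P+\mathbb Nu,P-\mathbb Nu;P+\mathbb Zu)$ goes to a cartesian square, which is cocartesian because $\mathcal D$ is stable. Now choose:

- for (a), $P=\mathbb Nv_{i-1}$, $u=v_{i+1}$, $-u=v_{i-2}$;
- for (b), $P=\mathbb Nv_i$, $u=v_{i+1}$, $-u=v_{i-2}$;
- for (c), $P=\mathbb Zv_{i+1}$, $u=v_i$, where $P-\mathbb Nu=\mathbb Nv_{i+3}+\mathbb Zv_{i+4}=H_{i+3}$;
- for (d), $P=0$, $u=v_{i+1}$, $-u=v_{i-2}$. $\square$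

By the second example of Section 1 and Zariski descent, Lemma 2 says exactly that $\Phi$ sends
$$\text{(e)}\qquad (Q_i;\,K_i,\,K_{i+1};\,H_{i+1})$$
to a cartesian square, for one (any) choice of $i$. This is not a square of the kind used in Lemma 3. There the corner generates a group of rank one less than the total, and here both have rank $2$.

The natural attempt is to paste. Consider
$$\begin{array}{ccccc}\Phi(R_{i+1})&\to&\Phi(Q_i)&\to&\Phi(K_i)\\ \downarrow&&\downarrow&&\downarrow\\ \Phi(Q_{i+1})&\to&\Phi(K_{i+1})&\to&\Phi(H_{i+1})\end{array}$$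
The outer rectangle is square (b) with index $i+1$, so it is bicartesian. In a stable category it follows that the right square, which is (e), is bicartesian if and only if the left one is. So Lemma 2 is equivalent to
$$\Phi(K_{i+1})\simeq\Phi(Q_i)\sqcup_{\Phi(R_{i+1})}\Phi(Q_{i+1}). \tag{3}$$
For $F=R\Gamma(-,\mathcal O)$ and $X=S=\operatorname{Spec}k$ with $k$ a ring, this is visible. There $\Phi(P)=k[P]$. As sets $K_{i+1}=Q_i\cup Q_{i+1}$, because $av_i+bv_{i+2}$ equals $(a-b)v_i+bv_{i+1}$ if $a\ge b$ and $av_{i+1}+(b-a)v_{i+2}$ if $b\geq a$. Also $Q_i\cap Q_{i+1}=R_{i+1}$: writing $v_{i+2}=v_{i+1}-v_i$, an equality $av_i+bv_{i+1}=cv_{i+1}+dv_{i+2}$ with coefficients in $\mathbb N$ forces $a=-d$, so $a=d=0$. Hence $0\to k[R_{i+1}]\to k[Q_i]\oplus k[Q_{i+1}]\to k[K_{i+1}]\to0$ is exact.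

For a general $F$ we are stuck again: the total monoid of a square as in Lemma 3 contains the units $\pm u$, and $K_{i+1}$ has no unit except $0$. This is not a matter of finding a better pasting of (a), (b) and (d), as the following shows.

**Remark.** Let $e\in\mathcal D$ and let $G\colon\mathcal P\to\mathcal D$ be $e$ on all $K_i$, $H_i$ and $M$, with identity maps among these, and $0$ elsewhere. This is a functor, since $\{K_i,H_i,M\}$ is closed upward in $\mathcal P$. It sends (a) and (b) to squares of the form $(0;e,0;e)$ or $(0;0,e;e)$, with identities, and (d) to zero, so all of these are cocartesian. The left square above goes to $(0;0,0;e)$, which is cocartesian only if $e=0$. So no formal argument from (a), (b) and (d) alone gives (3). But $G$ sends (c) to $(0;e,e;e)$, which is cocartesian only if $(\mathrm{id},\mathrm{id})\colon e\oplus e\to e$ is an equivalence. In that case $(\mathrm{id},-\mathrm{id})\colon e\to e\oplus e$, whose composite with this equivalence is $0$, is itself $0$, so $e=0$.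

The remark points to the way out: measure the failure of (3) by a functor on all of $\mathcal P$, show that (a) and (b) make this defect the same all around the hexagon, and let (c) kill it.

## 5. Gluing from the cones $0$, $R_i$, $Q_i$

The purpose of this section is to build, out of the values of $\Phi$ on $0$, $R_i$, $Q_i$, a functor $\Psi$ on $\mathcal P$ for which gluing statements such as (3) hold by construction, and to compare it with $\Phi$.

Let $\Sigma=\{0\}\cup\{R_i\}\cup\{Q_i\}\subset\mathcal P$, and for $P\in\mathcal P$ let $\Sigma_P=\{\sigma\in\Sigma:\sigma\subset P\}$. By (2), $\Sigma_P$ consists of $0$, the $R_j$ with $j\in V(P)$, and the $Q_j$ with $\{j,j+1\}\subset V(P)$.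

**Definition ($\Psi$ and $E$).** Let $\Psi\colon\mathcal P\to\mathcal D$ be the left Kan extension of $\Phi|_\Sigma$ along $\Sigma\subset\mathcal P$, that is,
$$\Psi(P)=\operatorname{colim}_{\sigma\in\Sigma_P}\Phi(\sigma),$$
and let $E=\operatorname{cofib}(\Psi\to\Phi)\colon\mathcal P\to\mathcal D$.

The colimits exist because each $\Sigma_P$ is a finite poset and $\mathcal D$ has finite colimits. The inclusion $\Sigma\subset\mathcal P$ is full: for $P\in\Sigma$ the poset $\Sigma_P$ has the largest element $P$, so $\Psi(P)\simeq\Phi(P)$ and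
$$E(0)=E(R_i)=E(Q_i)=0. \tag{4}$$

**Lemma 4.** Let $(P_0;P',P'';P_1)$ be a square in $\mathcal P$ such that

- $V(P')\cap V(P'')=V(P_0)$ and $V(P')\cup V(P'')=V(P_1)$, and
- every pair $\{j,j+1\}\subset V(P_1)$ is contained in $V(P')$ or in $V(P'')$.

Then $\Psi$ sends the square to a cocartesian square.

*Proof.* By the description of $\Sigma_P$, the hypotheses give $\Sigma_{P'}\cap\Sigma_{P''}=\Sigma_{P_0}$ and $\Sigma_{P'}\cup\Sigma_{P''}=\Sigma_{P_1}$. Both $\Sigma_{P'}$ and $\Sigma_{P''}$ are closed downward in $\Sigma_{P_1}$. So every chain in $\Sigma_{P_1}$ lies entirely in one of them, namely in one that contains its top element. Chains are the simplices of the nerve, so the nerve of $\Sigma_{P_1}$ is the union of the nerves of $\Sigma_{P'}$ and $\Sigma_{P''}$, which meet in the nerve of $\Sigma_{P_0}$. In other words, it is the pushout of these simplicial sets along monomorphisms. Colimits decompose accordingly (Lurie, *Higher Topos Theory*, Prop. 4.4.2.2): the colimit over $\Sigma_{P_1}$ is the pushout of those over $\Sigma_{P'}$ and $\Sigma_{P''}$ along that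 over $\Sigma_{P_0}$. $\square$

**Example.** The square $(R_i;Q_{i-1},Q_i;K_i)$ has index sets $(\{i\};\{i-1,i\},\{i,i+1\};\{i-1,i,i+1\})$ and satisfies both conditions, so $\Psi(K_i)\simeq\Phi(Q_{i-1})\sqcup_{\Phi(R_i)}\Phi(Q_i)$. Thus (3), with index shifted by one, says $E(K_i)=0$. The square $(0;R_0,R_1;Q_0)$ satisfies the first condition but not the second, since $\{0,1\}$ lies in neither side; here one should not expect to glue, and indeed $k[x]+k[y]\ne k[x,y]$.

**Step 1: Lemma 4 applies to (a)–(e).** The purpose is to learn how $E$ behaves on these squares. The index sets are: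

- (a) $(\{i-1\};\ \{i-1,i,i+1\},\ \{i-2,i-1\};\ \{i-2,i-1,i,i+1\})$. The pair $\{i-2,i-1\}$ is in the second side, and $\{i-1,i\}$, $\{i,i+1\}$ are in the first.
- (b) $(\{i\};\ \{i,i+1\},\ \{i-2,i-1,i\};\ \{i-2,i-1,i,i+1\})$. The pair $\{i,i+1\}$ is in the first side, and $\{i-2,i-1\}$, $\{i-1,i\}$ are in the second.
- (c) $(\{i-2,i+1\};\ \{i-2,i-1,i,i+1\},\ \{i+1,i+2,i+3,i+4\};\ \mathbb Z/6)$. Since $i+4=i-2$, each side contains three of the six consecutive pairs, and together they contain all of them.
- (d) $(\emptyset;\ \{i+1\},\ \{i-2\};\ \{i-2,i+1\})$. The total contains no consecutive pair.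
- (e) $(\{i,i+1\};\ \{i-1,i,i+1\},\ \{i,i+1,i+2\};\ \{i-1,i,i+1,i+2\})$. The pairs $\{i-1,i\}$ and $\{i,i+1\}$ are in the first side, and $\{i+1,i+2\}$ is in the second.

Unions and intersections are as required in each case. So $\Psi$ sends (a)–(e) to cocartesian squares.

**Step 2: what $E$ satisfies.** By Lemma 3, $\Phi$ sends (a)–(d) to cocartesian squares, and by Step 1 so does $\Psi$. Cofibres commute with pushouts, so $E$ sends (a)–(d) to cocartesian squares. We insert (4):

- (d) becomes $(0;0,0;E(L_i))$, so $E(L_i)=0$;
- (a) becomes $(0;E(K_i),0;E(H_i))$, so $E(K_i)\to E(H_i)$ is an equivalence;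
- (b) becomes $(0;0,E(K_{i-1});E(H_i))$, so $E(K_{i-1})\to E(H_i)$ is an equivalence;
- (c) becomes $(0;E(H_i),E(H_{i+3});E(M))$, so
$$(a_i,a_{i+3})\colon E(H_i)\oplus E(H_{i+3})\to E(M) \tag{5}$$
is an equivalence, where $a_j\colon E(H_j)\to E(M)$ denotes the canonical map.

## 6. Half a turn kills the defect

**Proposition 5.** $E=0$, that is, $\Psi\to\Phi$ is an equivalence of functors on $\mathcal P$.

*Proof.* We work in the homotopy category of $\mathcal D$, which is additive.

**Step 1: moving one corner around.** The purpose is to identify $E(H_i)$ with $E(H_{i+1})$ over $E(M)$. We have $K_i\subset H_i\subset M$ and $K_i\subset H_{i+1}\subset M$. Let $k_i\colon E(K_i)\to E(H_i)$ and $l_i\colon E(K_i)\to E(H_{i+1})$ be the induced maps. The map $k_i$ is an equivalence by (a), and $l_i$ is one by (b) with index $i+1$. Functoriality on the poset gives $a_ik_i=a_{i+1}l_i$, both being the map $E(K_i)\to E(M)$. Put $\theta_i=l_ik_i^{-1}\colon E(H_i)\to E(H_{i+1})$. It is an equivalence, and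
$$a_{i+1}\theta_i=a_{i+1}l_ik_i^{-1}=a_i.$$

**Step 2: three corners.** The purpose is to reach the opposite half-plane. Let $\theta=\theta_2\theta_1\theta_0\colon E(H_0)\to E(H_3)$. Then $a_3\theta=a_2\theta_1\theta_0=a_1\theta_0=a_0$.

**Step 3: contradiction with the direct sum.** By (5) the images of $E(H_0)$ and $E(H_3)$ in $E(M)$ are independent, while by Step 2 they are the same. Precisely, the composite
$$E(H_0)\xrightarrow{(\mathrm{id},-\theta)}E(H_0)\oplus E(H_3)\xrightarrow{(a_0,a_3)}E(M)$$
is $a_0-a_3\theta=0$. The second map is an equivalence by (5) with $i=0$, so $(\mathrm{id},-\theta)=0$. Its first component gives $\mathrm{id}_{E(H_0)}=0$, hence $E(H_0)=0$.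

**Step 4: everything else.** By Step 1 all $E(H_i)$ vanish, hence all $E(K_i)$ vanish by (a), and $E(M)=0$ by (5). We already know $E(L_i)=0$ and (4). So $E=0$. $\square$

## 7. The blow-up square is glued

**Proof of Lemma 2.** By Zariski descent along the two charts of $\mathrm{Bl}_0\mathbb A^2$ in Section 1, the map $F(X\times\mathbb A^2)\to F(X\times\mathrm{Bl}_0\mathbb A^2)$ is
$$\Phi(Q_i)\to\Phi(K_i)\times_{\Phi(H_{i+1})}\Phi(K_{i+1}).$$
It is an equivalence if and only if $\Phi$ sends (e) to a cartesian square, equivalently to a cocartesian one. By Step 1 of Section 5, $\Psi$ sends (e) to a cocartesian square, and $\Psi\simeq\Phi$ by Proposition 5. $\square$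

With Section 3 this completes the proof of Theorem A. Besides functoriality, only finite Zariski descent, stability and $\mathbb P^1$-invariance have been used.

## 8. From sheaves of spectra to the equivalence of $\mathcal{SH}^{\mathbb P^1}_{S^1}$ and $\mathcal{SH}^{\mathbb P^\bullet}_{S^1}$

**Proof of the Corollary.** Fix $S$, let $\mathcal T=\mathrm{Shv}_{Nis}(\mathrm{Sm}/S)$, and let $L_1\mathcal T\supset L_\bullet\mathcal T$ be the full subcategories of $\mathbb P^1$-local and $\mathbb P^\bullet$-local objects. By definition of local objects and the Yoneda lemma, $G\in\mathcal T$ lies in $L_1\mathcal T$ if and only if $G(X)\to G(X\times\mathbb P^1)$ is an equivalence for all $X\in\mathrm{Sm}/S$. It lies in $L_\bullet\mathcal T$ if and only if $G(X)\to G(X\times\mathbb P^n)$ is an equivalence for all $X$ and all $n\ge1$. These subcategories model the two localizations. Write $L_?$ for either one.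

**Step 1: inverting $S^1$ is passing to spectrum objects.** We use $\mathrm{Spc}_*[(S^1)^{-1}]\simeq\mathrm{Sp}$ in $\mathrm{CAlg}(\mathrm{Pr}^L)$ (Lurie, *Higher Algebra*, §4.8.2; Robalo, *K-theory and the bridge from motives to noncommutative motives*). The object $S^1$ of $(L_?\mathcal T)_*$ is the image of $S^1$ under $\mathrm{Spc}_*\to(L_?\mathcal T)_*$. A morphism out of $(L_?\mathcal T)_*\otimes_{\mathrm{Spc}_*}\mathrm{Sp}$ in $\mathrm{CAlg}(\mathrm{Pr}^L)$ is a morphism out of $(L_?\mathcal T)_*$ together with an extension of its restriction to $\mathrm{Spc}_*$ over $\mathrm{Sp}$. Such an extension exists, and then essentially uniquely, if and only if the image of $S^1$ is invertible. This is the universal property of inverting $S^1$. Since $(L_?\mathcal T)_*\simeq L_?\mathcal T\otimes\mathrm{Spc}_*$, we get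
$$(L_?\mathcal T)_*[(S^1)^{-1}]\simeq(L_?\mathcal T)_*\otimes_{\mathrm{Spc}_*}\mathrm{Sp}\simeq L_?\mathcal T\otimes\mathrm{Sp}\simeq\mathrm{Sp}(L_?\mathcal T).$$

**Step 2: these are categories of invariant sheaves of spectra.** The subcategory $L_?\mathcal T\subset\mathcal T$ is closed under limits. So it contains the final object, $(L_?\mathcal T)_*\subset\mathcal T_*$ is full, and $\Omega$ is computed in $\mathcal T_*$. Hence
$$\mathrm{Sp}(L_?\mathcal T)=\lim\bigl(\cdots\xrightarrow{\Omega}(L_?\mathcal T)_*\xrightarrow{\Omega}(L_?\mathcal T)_*\bigr)$$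
is the full subcategory of $\mathrm{Sp}(\mathcal T)=\mathrm{Shv}_{Nis}(\mathrm{Sm}/S;\mathrm{Sp})$ of those $F$ with $\Omega^{\infty-k}F\in L_?\mathcal T$ for all $k\ge0$. That is, $\Omega^{\infty-k}F(X)\to\Omega^{\infty-k}F(X\times\mathbb P^n)$ is an equivalence for all $k\ge 0$, all $X$ and the relevant $n$. The functors $\Omega^{\infty-k}$ are jointly conservative on spectra, so this holds if and only if $F(X)\to F(X\times\mathbb P^n)$ is an equivalence for all $X$ and the relevant $n$. Thus $\mathcal{SH}^{\mathbb P^1}_{S^1}(S)$ is the full subcategory of $\mathbb P^1$-invariant Nisnevich sheaves of spectra, and $\mathcal{SH}^{\mathbb P^\bullet}_{S^1}(S)$ is the full subcategory of those that are $\mathbb P^n$-invariant for all $n\ge1$.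

**Step 3: the canonical functor is left adjoint to the inclusion.** Let $r$ be its right adjoint. The canonical functor sends the suspension spectrum of $X$ to that of $X$, so for $G\in\mathcal{SH}^{\mathbb P^\bullet}_{S^1}(S)$, with $\mathrm{map}$ denoting mapping spectra,
$$(rG)(X)=\mathrm{map}(\Sigma^\infty X_+,rG)=\mathrm{map}(\Sigma^\infty X_+,G)=G(X),$$
naturally in $X$ and $G$; the second mapping spectrum is taken in $\mathcal{SH}^{\mathbb P^\bullet}_{S^1}(S)$. So $r$ is the inclusion of the second subcategory of Step 2 into the first.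

**Step 4: conclusion.** A Nisnevich sheaf is a Zariski sheaf. By Theorem A with $\mathcal D=\mathrm{Sp}$ the two subcategories coincide, so $r$ is an equivalence, and therefore so is its left adjoint. This holds for every $S$. The canonical functor is symmetric monoidal and is the component at $S$ of a morphism of $\mathrm{Sm}$-premotivic $\infty$-categories, so this morphism is an equivalence of such. $\square$

## 9. Flag bundles, smooth blow-ups, and even-dimensional projective spaces

### 9.1. Proof of Theorem B(1)

**Step 1: projective bundles.** Since $X$ is quasi-compact, it has a finite cover by quasi-compact opens over which $E$ is trivial, and $E$ is then trivial over their intersections. Over each such open $U$, $\mathbb P(E)\to X$ is the projection $U\times\mathbb P^{r-1}\to U$. Theorem A (for $r=1$ nothing is needed) and Lemma 1 give $F(X)\simeq F(\mathbb P(E))$.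

**Step 2: full flags.** Choosing a full flag of $E$ amounts to choosing a line in $E$ and then a full flag of the quotient, a bundle of rank $r-1$ on the projective bundle. So $\mathrm{Fl}(E)\to X$ is an iterated projective bundle, and $F(X)\simeq F(\mathrm{Fl}(E))$ by Step 1.

**Step 3: Grassmannians.** Sending a flag to its $k$-th member gives $\mathrm{Fl}(E)\to\mathrm{Gr}_k(E)$. A full flag with given $k$-th member is a full flag of the tautological subbundle together with a full flag of the tautological quotient bundle. So $\mathrm{Fl}(E)$ is the fibre product over $\mathrm{Gr}_k(E)$ of the full flag bundles of these two bundles. It is therefore a full flag bundle over a full flag bundle over $\mathrm{Gr}_k(E)$, and $F(\mathrm{Gr}_k(E))\to F(\mathrm{Fl}(E))$ is an equivalence by Step 2. The composite $F(X)\to F(\mathrm{Gr}_k(E))\to F(\mathrm{Fl}(E))$ is an equivalence as well, so $F(X)\to F(\mathrm{Gr}_k(E))$ is one. $\square$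

### 9.2. Proof of Theorem B(2)

**Step 1: the linear case.** The purpose is to show that $F(Y\times\mathbb A^c)\to F(Y\times\mathrm{Bl}_0\mathbb A^c)$ is an equivalence for $Y\in\mathrm{Sm}/S$ and $c\ge1$. Let $p=[1:0:\dots:0]\in\mathbb P^c$ and
$$\mathrm{Bl}_p\mathbb P^c=\{([x_0:\dots:x_c],[s_1:\dots:s_c]) : x_is_j=x_js_i,\ i,j\ge1\}\subset\mathbb P^c\times\mathbb P^{c-1}.$$
Over $D(x_0)=\mathbb A^c$, with coordinates $y_i=x_i/x_0$, the part $\{s_i\neq0\}$ is $\operatorname{Spec}$ of the polynomial ring in $y_i$ and the $s_j/s_i$ with $j\ne i$, where $y_j=y_i(s_j/s_i)$. Over any base ring $A$ this is the chart $A[y_i,\,y_j/y_i]$ of the blow-up of the ideal $(y_1,\dots,y_c)$ in $A[y_1,\dots,y_c]$. So the equations describe the blow-up after every base change. In particular $Y\times\mathrm{Bl}_0\mathbb A^c=\mathrm{Bl}_{Y\times0}(Y\times\mathbb A^c)$.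

Now project $\mathrm{Bl}_p\mathbb P^c$ to $\mathbb P^{c-1}$. Over $\{s_i\neq0\}$ we have $x_j=x_i(s_j/s_i)$ for $j\geq 1$, so the preimage is $\{s_i\ne0\}\times\mathbb P^1$ with coordinates $[x_0:x_i]$, and over intersections the same holds by restriction. By $\mathbb P^1$-invariance, Lemma 1 and Theorem A (for $c=1$, $\mathbb P^0$ is a point),
$$F(Y)\simeq F(Y\times\mathbb P^{c-1})\simeq F(Y\times\mathrm{Bl}_p\mathbb P^c).$$
The composite is the pullback along $Y\times\mathrm{Bl}_p\mathbb P^c\to Y$, which also factors through $F(Y)\simeq F(Y\times\mathbb P^c)$. Hence $F(Y\times\mathbb P^c)\to F(Y\times\mathrm{Bl}_p\mathbb P^c)$ is an equivalence.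

Finally cover $\mathbb P^c$ by $D(x_0)=\mathbb A^c$ and $\mathbb P^c\setminus p$, with intersection $\mathbb A^c\setminus0$. The blow-up is an isomorphism over the last two. Comparing the Mayer–Vietoris squares of $Y\times\mathbb P^c$ and $Y\times\mathrm{Bl}_p\mathbb P^c$ and taking fibres,
$$0=\mathrm{fib}\bigl(F(Y\times\mathbb P^c)\to F(Y\times\mathrm{Bl}_p\mathbb P^c)\bigr)\simeq\mathrm{fib}\bigl(F(Y\times\mathbb A^c)\to F(Y\times\mathrm{Bl}_0\mathbb A^c)\bigr)\times_00.$$

**Step 2: local charts.** The purpose is to reduce to a situation with coordinates, and to see that $\mathrm{Bl}_ZX\in\mathrm{Sm}/S$. By EGA IV 17.12.2 every point of $Z$ has an affine open neighborhood $U$ in $X$ with an étale $S$-morphism $U\to\mathbb A^d_S=\mathbb A^{d-c}_S\times\mathbb A^c$ such that $Z\cap U=U\times_{\mathbb A^d_S}(\mathbb A^{d-c}_S\times0)$. Here $c\ge1$: if $c=0$, then $Z\cap U=U$, and $Z$ would have codimension $0$ at the point. Blow-ups commute with flat base change, so $\mathrm{Bl}_{Z\cap U}U=U\times_{\mathbb A^d_S}(\mathbb A^{d-c}_S\times\mathrm{Bl}_0\mathbb A^c)$, which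 is étale over a smooth $S$-scheme. The closed immersion $Z\to X$ is of finite presentation, because $Z$ is of finite presentation and $X$ of finite type locally over $S$. So $\mathrm{Bl}_ZX\to X$ is the blow-up of an ideal of finite type, hence separated and of finite type. Thus $\mathrm{Bl}_ZX\in\mathrm{Sm}/S$.

Cover $X$ by finitely many affine opens, each of which either is such a $U$ or is disjoint from $Z$. Charts restrict to smaller opens, so every finite intersection is quasi-compact and either has a chart or is disjoint from $Z$. Over opens disjoint from $Z$ the blow-up is an isomorphism. By Lemma 1 we may assume that $X$ itself has a chart $X\to\mathbb A^d_S$ and that $Z\neq\emptyset$.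

**Step 3: a common étale neighborhood.** The purpose is to compare $(X,Z)$ with $(Z\times\mathbb A^c,Z\times0)$. The morphism $Z\to\mathbb A^{d-c}_S$ is étale, as a base change of $X\to\mathbb A^d_S$, and separated, since $Z$ is separated over $S$. Let
$$X''=X\times_{\mathbb A^d_S}(Z\times\mathbb A^c).$$
Both projections $X''\to X$ and $X''\to Z\times\mathbb A^c$ are étale, and they are separated and quasi-compact, being base changes of $S$-morphisms from separated quasi-compact $S$-schemes to the separated $S$-scheme $\mathbb A^d_S$. So $X''\in\mathrm{Sm}/S$. The preimage of $Z\subset X$ and the preimage of $Z\times0\subset Z\times\mathbb A^c$ in $X''$ both equal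
$$X''\times_{\mathbb A^d_S}(\mathbb A^{d-c}_S\times0)=Z\times_{\mathbb A^{d-c}_S}Z=:W.$$
The diagonal $\Delta\subset W$ is open because $Z\to\mathbb A^{d-c}_S$ is étale, and closed because it is separated. So $W\setminus\Delta$ is closed in $W$, hence in $X''$. Let $X'=X''\setminus(W\setminus\Delta)$. Since $W\subset X''$ is a base change of $Z\subset X$, it is finitely presented, and its open and closed part $W\setminus\Delta$ is again a finitely presented closed subscheme of $X''$. So the open complement $X'$ is quasi-compact, and $X'\in\mathrm{Sm}/S$. The morphisms $X'\to X$ and $X'\to Z\times\mathbb A^c$ are étale, and the preimages of $Z$ and of $Z\times0$ are both $\Delta$, which maps isomorphically to $Z$ and to $Z\times0$.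

**Step 4: excision.** Recall that a Nisnevich distinguished square consists of a quasi-compact open $U\subset X$ and an étale $V\to X$ which is an isomorphism over the reduced complement of $U$, and that a Nisnevich sheaf satisfies $F(X)\simeq F(U)\times_{F(U\times_XV)}F(V)$. By Step 3, $X'\to X$ with the open $X\setminus Z$, and $X'\to Z\times\mathbb A^c$ with the open $Z\times(\mathbb A^c\setminus0)$, give distinguished squares. Now pull the first one back along $\mathrm{Bl}_ZX\to X$. By flat base change $\mathrm{Bl}_ZX\times_XX'=\mathrm{Bl}_\Delta X'$, which is étale over $\mathrm{Bl}_ZX$. With $D\subset\mathrm{Bl}_ZX$ the exceptional divisor, the preimage of $D$ is $D\times_XX'=D\times_Z\Delta\cong D$. So we again have a distinguished square, and the blow-ups are isomorphisms over $X\setminus Z$ and over $X'\setminus\Delta$. Taking fibres of the comparison of the two cartesian squares gives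
$$\mathrm{fib}\bigl(F(X)\to F(\mathrm{Bl}_ZX)\bigr)\simeq\mathrm{fib}\bigl(F(X')\to F(\mathrm{Bl}_\Delta X')\bigr)\times_00.$$
The same argument for $X'\to Z\times\mathbb A^c$, whose blow-up along $Z\times0$ is $Z\times\mathrm{Bl}_0\mathbb A^c$, gives
$$\mathrm{fib}\bigl(F(X')\to F(\mathrm{Bl}_\Delta X')\bigr)\simeq\mathrm{fib}\bigl(F(Z\times\mathbb A^c)\to F(Z\times\mathrm{Bl}_0\mathbb A^c)\bigr)=0,$$
by Step 1 with $Y=Z$. Hence $F(X)\to F(\mathrm{Bl}_ZX)$ is an equivalence.

**Step 5: the statement in $\mathcal{SH}^{\mathbb P^1}_{S^1}(S)$.** By Section 8 every object $F$ of this category is a $\mathbb P^1$-invariant Nisnevich sheaf of spectra with $F(X)=\mathrm{map}(\Sigma^\infty X_+,F)$. So $\mathrm{map}(\Sigma^\infty X_+,F)\to\mathrm{map}(\Sigma^\infty(\mathrm{Bl}_ZX)_+,F)$ is an equivalence for all $F$, and the Yoneda lemma shows that $\mathrm{Bl}_ZX\to X$ becomes an equivalence. $\square$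

### 9.3. Proof of Theorem B(3)

Let $S=\operatorname{Spec}\mathbb R$ and $A=\mathbb Z[1/2]$. For $X\in\mathrm{Sm}/\mathbb R$ the set $X(\mathbb R)$ is a manifold, Hausdorff because $X$ is separated. Let $F(X)=R\Gamma(X(\mathbb R),A)$, sheaf cohomology viewed as a spectrum.

**Step 1: $F$ is a Nisnevich sheaf.** Clearly $F(\emptyset)=0$. By the standard criterion it remains to show that $F$ sends distinguished squares to cartesian squares. Let $p\colon V\to X$ be étale, $Z\subset X$ a closed reduced subscheme with open complement $U$, and $p$ an isomorphism over $Z$. We must show that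
$$\mathrm{fib}(F(X)\to F(U))\to\mathrm{fib}(F(V)\to F(V\times_XU)) \tag{6}$$
is an equivalence. Write $\mathsf X,\mathsf V,\mathsf Z$ for the spaces of real points. By the inverse function theorem $p\colon\mathsf V\to\mathsf X$ is a local homeomorphism. Let $j\colon\mathsf Z\to\mathsf V$ be the continuous lift of the inclusion $\mathsf Z\subset\mathsf X$, so that $p^{-1}(\mathsf Z)=j(\mathsf Z)$.

Let $I^\bullet$ be an injective resolution of $A$ on $\mathsf X$. As $p$ is a local homeomorphism, $p^*$ is exact and has an exact left adjoint (extension by zero), so $p^*I^\bullet$ is an injective resolution of $p^*A=A$ on $\mathsf V$. Injective sheaves are flasque, so the two fibres in (6) are computed by sections with support, and (6) is the map $\Gamma_{\mathsf Z}(\mathsf X,I^\bullet)\to\Gamma_{j(\mathsf Z)}(\mathsf V,p^*I^\bullet)$. We claim that $\Gamma_{\mathsf Z}(\mathsf X,\mathcal G)\to\Gamma_{j(\mathsf Z)}(\mathsf V,p^*\mathcal G)$ is bijective for every sheaf $\mathcal G$ of $A$-modules on $\mathsf X$.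

*Injectivity.* If $t$ is supported on $\mathsf Z$ and $p^*t=0$, then the germ of $t$ at $z\in\mathsf Z$ is the germ of $p^*t$ at $j(z)$, which is $0$. So $t=0$.

*Surjectivity.* Let $s$ be a section of $p^*\mathcal G$ supported on $j(\mathsf Z)$. For $z\in\mathsf Z$ choose an open $N$ around $j(z)$ which $p$ maps homeomorphically onto an open set of $\mathsf X$. By continuity of $j$ there is an open $O_z\subset p(N)$ around $z$ with $j(O_z\cap\mathsf Z)\subset N$. Put $N_z=N\cap p^{-1}(O_z)$. Then $p\colon N_z\to O_z$ is a homeomorphism and $N_z\cap j(\mathsf Z)=j(O_z\cap\mathsf Z)$. Transport $s|_{N_z}$ to a section $t_z$ of $\mathcal G$ on $O_z$. It vanishes off $\mathsf Z$, and its germ at $z'\in O_z\cap\mathsf Z$ is the germ of $s$ at $j(z')$, which does not depend on $z$. So the $t_z$ and the zero section on $\mathsf X\setminus\mathsf Z$ agree on overlaps and glue to a section $t$ supported on $\mathsf Z$. The sections $p^*t$ and $s$ have the same germs on $j(\mathsf Z)$ and vanish elsewhere, so $p^*t=s$.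

**Step 2: $\mathbb P^{2m}$-invariance.** We have $(X\times\mathbb P^{2m})(\mathbb R)=X(\mathbb R)\times\mathbb{RP}^{2m}$. The cellular cochain complex of $\mathbb{RP}^{2m}$ with coefficients in $A$ has one copy of $A$ in each degree $0,\dots,2m$, with differentials alternately $0,2,0,2,\dots,0,2$. Since $2$ is invertible in $A$, the degrees $1,2$, then $3,4$, and so on up to $2m-1,2m$ cancel, and $R\Gamma(\mathbb{RP}^{2m},A)=A$ in degree $0$. The projection $\pi\colon X(\mathbb R)\times\mathbb{RP}^{2m}\to X(\mathbb R)$ is proper, so by proper base change the stalks of $R\pi_*A$ are $R\Gamma(\mathbb{RP}^{2m},A)=A$. Hence $A\to R\pi_*A$ is an equivalence, and taking global sections, so is $F(X)\to F(X\times\mathbb P^{2m})$.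

**Step 3: failure for $\mathbb P^1$.** Here $\mathbb P^1(\mathbb R)=S^1$ and $H^1(S^1,A)=A\neq0$, while $H^1$ of the point $(\operatorname{Spec}\mathbb R)(\mathbb R)$ is $0$. So $F(\operatorname{Spec}\mathbb R)\to F(\mathbb P^1)$ is not an equivalence, and $F$ is not $\mathbb P^1$-invariant. $\square$
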